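# Loose Hamiltonian cycles in 3-graphs: a threshold that depends on $n$ modulo 4

## 1. A space bound, and two examples that beat it

An $r$-graph $H=(V,E)$ has a vertex set $V$ and an edge set $E\subseteq\binom{V}{r}$. Today $r=3$ and the number $n$ of vertices is even.

**Loose Hamiltonian cycle.** It is an ordering $v_1,\dots,v_n$ of $V(H)$ such that $v_{2i-1}v_{2i}v_{2i+1}\in E(H)$ for $i=1,\dots,n/2$, indices modulo $n$. Consecutive edges share exactly one vertex, and non-consecutive edges are disjoint. For $n=6$ it consists of the edges $123,\ 345,\ 561$.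

**Minimum positive co-degree.** For a non-empty 3-graph $H$, $\delta_2^+(H)$ is the largest integer $k$ such that every pair of vertices contained in at least one edge is contained in at least $k$ edges. (In an $r$-graph one uses sets of size $r-1$ in the same way and writes $\delta_{r-1}^+$.) Pairs in no edge are not tested. For example, take two complete 3-graphs on 4 vertices sharing exactly two vertices, 6 vertices in all. A pair inside one of the two 4-sets lies in at least 2 edges, a pair split between the private parts lies in none, and $\delta_2^+=2$.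

A vertex in no edge is invisible to $\delta_2^+$ and kills every Hamiltonian cycle, so all our 3-graphs have **no isolated vertices**. How large must $\delta_2^+(H)$ be to force a loose Hamiltonian cycle?

**The first guess.** A loose Hamiltonian cycle has only $n/2$ edges. Split $V=A\sqcup B$ with $|B|=\frac n2+1$, $|A|=\frac n2-1$, and take all triples with at most one vertex in $B$. The $n/2$ edges of a loose Hamiltonian cycle would cover at most $\frac n2<|B|$ vertices of $B$, so there is none. A pair $ab$ with $a\in A$, $b\in B$ lies in $|A|-1=\frac n2-2$ edges, a pair in $A$ lies in $n-2$, and a pair in $B$ in none. So $\delta_2^+=\frac n2-2$. If we move one vertex so that $|A|=|B|=\frac n2$, then $\delta_2^+=\frac n2-1$ and $a_1b_1a_2b_2\cdots a_{n/2}b_{n/2}$ is a loose Hamiltonian cycle. The natural guess is therefore: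

> $\delta_2^+(H)\ge\frac n2-1$ is enough.

**Test at $n=6$.** Here $\frac n2-1=2$, and the two complete 3-graphs on 4-sets $A,B$ with $A\cap B=\{p,q\}$ have $\delta_2^+=2$. A loose Hamiltonian cycle would have 3 edges, each inside $A$ or inside $B$. Both kinds occur, so one kind, say $A$, occurs exactly twice or exactly once. If one edge lies in $A$, it covers three vertices and contains both private vertices of $A$; it meets the two $B$-edges in two different joints, both in $A\cap B$, so it contains $p$ and $q$ as well. That makes four vertices in a triple, which is impossible. If two edges lie in $A$, one lies in $B$, and the same argument applies to $B$. The guess is false at $n=6$.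

**Test at $n=8$.** The analogous example has $|A|=|B|=5$, $A\cap B=\{p,q\}$, and $\delta_2^+=3=\frac n2-1$. With $A=\{p,q,1,2,3\}$, $B=\{p,q,4,5,6\}$, the ordering $p,1,2,3,q,4,5,6$ gives the edges $p12,\ 23q,\ q45,\ 56p$: a loose Hamiltonian cycle. A path from $p$ to $q$ that exhausts $A$ has an odd number of vertices; $|A|=5$ is odd, while for $n=6$ we had $|A|=4$. So parity matters.

A second example modifies the space construction by allowing a few pairs inside $B$. For $n\equiv 2\pmod 4$ define two families of 3-graphs on $n$ vertices.

* $\mathcal E_1(n)$: $V=A\cup B$, $|A|=|B|=\frac n2+1$, $|A\cap B|=2$; the edges are all triples inside $A$ and all triples inside $B$.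
* $\mathcal E_2(n)$: $V=A\sqcup B$, $|A|=\frac n2-1$, $|B|=\frac n2+1$ (an even number), $M$ a perfect matching of pairs on $B$; the edges are all triples with exactly two vertices in $A$, all triples $abb'$ with $a\in A$, $bb'\in M$, and an arbitrary set of triples inside $A$.

For $n=6$, $\mathcal E_2(6)$ has $A=\{a,a'\}$, $B=\{1,2,3,4\}$, $M=\{12,34\}$, and 8 edges: the four triples $aa'i$, and $a12,a34,a'12,a'34$.

What becomes of $\mathcal E_2$ at $n=8$? Now $|A|=3$, $|B|=5$, and $B$ has no perfect matching. If every vertex of $B$ is to have a partner in $B$, some vertex has two. Take the pairs $b_1b_2,\ b_2b_3,\ b_4b_5$ on $B$, all triples with exactly two vertices in $A$, and all $abb'$ with $bb'$ one of those pairs. The co-degrees are: $ab_2$: $2+2$; $ab_i$ for $i\ne2$: $2+1$; the three pairs in $B$: $3$; pairs in $A$: $5$. So $\delta_2^+=3$, and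
$$a_1,\ b_1,\ b_2,\ b_3,\ a_2,\ b_4,\ a_3,\ b_5$$
is a loose Hamiltonian cycle: its edges are $a_1b_1b_2,\ b_2b_3a_2,\ a_2b_4a_3,\ a_3b_5a_1$. The path $b_1b_2b_3$ let us put three vertices of $B$ in two edges. This will return in Section 6.

Here is what is true.

**Theorem 1.** There is $n_0$ such that every 3-graph $H$ without isolated vertices on $n\ge n_0$ vertices, $n$ even, with $\delta_2^+(H)\ge n/2$ has a loose Hamiltonian cycle.

**Theorem 2.** There is $n_0$ such that for every even $n\ge n_0$ and every 3-graph $H$ on $n$ vertices without isolated vertices and with $\delta_2^+(H)\ge\frac n2-1$: $H$ has a loose Hamiltonian cycle, unless $n\equiv2\pmod 4$ and $H\in\mathcal E_1(n)\cup\mathcal E_2(n)$. The members of $\mathcal E_1(n)\cup\mathcal E_2(n)$ have $\delta_2^+=\frac n2-1$ and no loose Hamiltonian cycle.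

Theorem 1 is a conjecture stated in Anastasia Halfpap and Van Magnan, "Positive co-degree thresholds for spanning structures", arXiv:2409.09185 (2024); so the conjecture is true. The problem comes with two known facts: (i) for every $\varepsilon>0$, $\delta_2^+(H)\ge(\frac12+\varepsilon)n$ suffices for large even $n$; (ii) there are examples with $\delta_2^+=\frac n2-1$ and no loose Hamiltonian cycle. Fact (i) is not used below. Theorem 2 implies Theorem 1, since the exceptions have $\delta_2^+=\frac n2-1<\frac n2$. Together with the space construction it shows that for large even $n$ the exact threshold is $\frac n2$ if $n\equiv2\pmod4$ and $\frac n2-1$ if $4\mid n$. So for large $n$ examples as in (ii) exist exactly when $n\equiv2\pmod 4$: the first guess was right half of the time.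

We first prove the last sentence of Theorem 2. A *loose path* is a sequence of distinct vertices $v_1,\dots,v_{2k+1}$ with all $v_{2i-1}v_{2i}v_{2i+1}\in E(H)$; it has an odd number of vertices. Its *ends* are $v_1$ and $v_{2k+1}$, its *joints* are the $v_i$ with $i$ odd, and its *centers* are the $v_i$ with $i$ even. In a loose Hamiltonian cycle each of the $n/2$ edges has one center and two joints, and each joint lies in two edges.

**Lemma 3.** Let $n\equiv2\pmod4$, $n\ge6$. The members of $\mathcal E_1(n)\cup\mathcal E_2(n)$ have $\delta_2^+=\frac n2-1$ and no loose Hamiltonian cycle.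

*Proof for $\mathcal E_1(n)$.* A pair in $A$ or in $B$, other than the pair $A\cap B$, lies in $\frac n2+1-2=\frac n2-1$ edges; the pair $A\cap B=\{p,q\}$ lies in $n-2$; other pairs lie in none. So $\delta_2^+=\frac n2-1$. Suppose there is a loose Hamiltonian cycle. Each edge lies in exactly one of $A,B$, and both kinds occur because $A\setminus B$ and $B\setminus A$ must be covered. Where the kind changes between consecutive edges, their common joint lies in $A\cap B=\{p,q\}$. Around a cycle the number of changes is even, and here it is positive, so there are exactly two, at $p$ and at $q$. Hence the edges inside $A$ form one loose path from $p$ to $q$. It covers $A\setminus B$, so its vertex set is $A$. But $|A|=\frac n2+1$ is even and a loose path has an odd number of vertices, a contradiction.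

*Proof for $\mathcal E_2(n)$.* A pair $ab$ lies in $(\frac n2-2)+1=\frac n2-1$ edges, a pair $bb'\in M$ in $|A|=\frac n2-1$, a pair $aa'$ in at least $|B|=\frac n2+1$, and other pairs in $B$ in none. So $\delta_2^+=\frac n2-1$. Suppose there is a loose Hamiltonian cycle. Let $B_j$ be the set of its joints in $B$ and $h$ the number of its edges with two vertices in $B$ (none has three). A center is in one edge and a joint in two, so
$$|B|+|B_j|=\sum_e|e\cap B|\le\tfrac n2+h .$$
Each of the $h$ edges contains a pair of $M$, and since an edge has only one center, one vertex of that pair is a joint. Two of these edges cannot share a vertex of $B$: they would share the whole pair of $M$, whereas two edges of the cycle share at most one vertex. So these joints are distinct, $|B_j|\ge h$, and $|B|\le\frac n2$, a contradiction. $\square$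

## 2. The shadow graph

**Notation.** Let $G=\partial H$ be the graph of all pairs contained in an edge of $H$ (the shadow). $N(v)$ is the neighborhood of $v$ in $G$, and $N(uv)=\{w:uvw\in H\}$. The link $L(v)$ is the graph on $N(v)$ whose edges are the pairs $uw$ with $uvw\in H$. For vertex sets, $e_G(B)$ counts the edges of $G$ inside $B$, and $e_G(B,B')$ those between disjoint $B,B'$.

In $\mathcal E_1(n)$ the shadow is two cliques on $\frac n2+1$ vertices sharing two vertices. In $\mathcal E_2(n)$, $G[B]$ is the matching $M$, and all other pairs are in $G$.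

From now on $n$ is even and large, $H$ has no isolated vertices, and $\delta_2^+(H)\ge\frac n2-1$. If $w\in N(uv)$, then $uw,vw\in G$, so $N(uv)\subset N(u)\cap N(v)$. Moreover
$$|N(uv)|\ge\tfrac n2-1\quad(uv\in G),\qquad |N(v)|\ge\tfrac n2\quad(v\in V), \tag{1}$$
the second because $v$ has a neighbor $u$ and $N(v)\supset N(uv)\cup\{u\}$. A loose path is easily extended: from an end $u$, take any $j\in N(u)$ and any $c\in N(uj)$, and continue with $u,c,j$. All the freedom, and all the difficulty, is in how the neighborhoods $N(u)$ intersect.

We write w.h.p. for "with probability tending to 1 as $n\to\infty$".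

## 3. Absorption with room $\varepsilon n$, and where the room disappears

The first method to try for a spanning cycle is absorption. (a) Show that any two vertices are joined by very many short loose paths. (b) Build one loose path $P_{abs}$ that can swallow any small even set $U$ of outside vertices while keeping its ends. (c) Cover almost all remaining vertices by long loose paths. Then join everything into a cycle using (a), and let $P_{abs}$ swallow the rest.

If $\delta_2^+\ge(\frac12+\varepsilon)n$, the ingredients of (a) and (b) are immediate: any two neighborhoods, and any neighborhood and any set $N(uv)$, meet in at least $2\varepsilon n$ vertices. At $\frac n2-1$, (1) only gives $|N(x)|+|N(x')|\ge n$, and the intersection may be empty. Two examples show that this is a real loss.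

* In $\mathcal E_1(n)$ take $x\in A\setminus B$ and $x'\in B\setminus A$. Every loose path from $x$ to $x'$ changes from $A$-edges to $B$-edges at a joint in $\{p,q\}$. So there are at most two disjoint connections, and (a) fails.
* Let $|A|=|B|=\frac n2$ and take all triples with at most one vertex in $B$; $\delta_2^+=\frac n2-1$. Delete $\lceil\tau n\rceil$ vertices of $A$, which is the sort of damage that putting aside a path $P_{abs}$ of linear size may cause. A loose path with $e$ edges has at most $e$ vertices in $B$, hence at least $e+1$ in $A$. So disjoint loose paths in the remainder cover fewer vertices of $B$ than there are vertices of $A$ left, and at least $\tau n$ vertices stay uncovered. The deleted set can have size much larger than what $P_{abs}$ can swallow, and (c) fails.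

The key to the proof is that, approximately, these are the only two ways to fail. Fix
$$\kappa=10^{-7},\qquad \sigma=\kappa^3,\qquad \alpha=\sigma^2=\kappa^6 .$$

**Condition E1.** There is $D\subset V$ with $(\frac12-\alpha)n\le|D|\le(\frac12+\alpha)n$ and $e_G(D,V\setminus D)\le\alpha n^2$.

**Condition E2.** There is $B_0\subset V$ with $|B_0|\ge(\frac12-\alpha)n$ and $e_G(B_0)\le\alpha n^2$.

For large $n$, members of $\mathcal E_1(n)$ satisfy E1 (take $D=A\setminus B$; at most $2n$ shadow edges leave it), and members of $\mathcal E_2(n)$ satisfy E2 (take $B_0=B$). In the cases E1 and E2 the structure is so rigid that we can build the cycle by exact counting, and see the exceptions appear. If neither holds, absorption works; E1 and E2 are what the failure of each step would produce.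

## 4. Spanning loose paths in almost complete structures

In both structured cases the last step is to thread a spanning loose path through a dense piece. In the next lemma all joints lie in a set $A$ and all centers in a set $K$.

We use two classical theorems. Ore (1963): if in a graph on $m$ vertices any two non-adjacent vertices have degree sum at least $m+1$, then any two distinct vertices are the ends of a Hamilton path. Hall: a bipartite graph with parts $I,K$, $|I|=|K|$, has a perfect matching if $|N(S)|\ge|S|$ for all $S\subset I$.

**Lemma 4.** Let $\zeta=10^{-5}$ and let $k$ be large. Let $A,K$ be disjoint, $|A|=k+1$, $|K|=k$, $p\ne q$ in $A$, and let $\mathcal F$ be a set of triples $aa'c$ ($a,a'\in A$, $c\in K$) such that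

1. for each $c\in K$, at most $\zeta k^2$ pairs $aa'$ in $A$ have $aa'c\notin\mathcal F$;
2. for each $a\in A$, at most $\zeta k^2$ pairs $(a',c)\in(A\setminus\{a\})\times K$ have $aa'c\notin\mathcal F$.

Then there is a loose path from $p$ to $q$ with vertex set $A\cup K$, edges in $\mathcal F$, and joint set $A$.

The plan is to choose a Hamilton path $j_0j_1\cdots j_k$ on $A$ first, and then to assign a center $c_i\in K$ to each consecutive pair $j_{i-1}j_i$ by Hall's theorem. Typical pairs accept almost all centers. The danger is a center $c$ that is accepted by no pair of the path, and we prevent it by putting a random matching into the path.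

**Step 1. A graph of useful pairs.** We want to know which pairs of joints may be consecutive. Let $Q$ be the graph on $A$ with $aa'\in Q$ iff $aa'c\in\mathcal F$ for at least $(1-\sqrt\zeta)k$ vertices $c\in K$. If $aa'\notin Q$, more than $\sqrt\zeta k$ of the triples $aa'c$ are missing. So by (2) each $a$ has at most $\sqrt\zeta k$ non-neighbors in $A\setminus\{a\}$, and $\delta(Q)\ge(1-\sqrt\zeta)k$. Here $\sqrt\zeta<0.0032$. Hence $Q-\{p,q\}$ has at least $\frac12(k-1)\big((1-\sqrt\zeta)k-2\big)\ge0.45k^2$ edges.

**Step 2. A matching $M$ that serves every center.** We want a matching in $Q-\{p,q\}$, not too big, such that each $c$ forms triples of $\mathcal F$ with many of its edges. Let $s=\lceil k/40\rceil$ and choose $e_1,\dots,e_s$ independently and uniformly from $E(Q-\{p,q\})$. For $c\in K$ let $Y_c$ be the number of $i$ with $e_i\cup\{c\}\notin\mathcal F$. By (1), each $i$ is counted with probability at most $\zeta k^2/(0.45k^2)\le3\zeta$. If $Y_c\ge s/10$, some set of $\lceil s/10\rceil$ indices is counted, and there are at most $2^s$ such sets, so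
$$P(Y_c\ge s/10)\le2^s(3\zeta)^{s/10}=(3072\,\zeta)^{s/10}\le(0.031)^{s/10}.$$
This is exponentially small, so w.h.p. (as $k\to\infty$) $Y_c<s/10$ for all $k$ vertices $c$. Next, given $e_i$, at most $2k$ edges of $Q$ meet it. So $e_i,e_j$ intersect with probability at most $2k/(0.45k^2)\le4.5/k$, and the expected number of $i$ for which $e_i$ meets some other $e_j$ is at most $4.5s^2/k\le0.12s$ for large $k$. By Markov's inequality there are at most $s/2$ such $i$ with probability at least $0.7$. Fix an outcome with both properties and delete all $e_i$ that meet another $e_j$. What remains is a matching $M$ with between $s/2$ and $s$ edges, and each $c\in K$ forms a triple of $\mathcal F$ with at least $s/2-s/10=0.4s\ge k/100$ edges of $M$.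

**Step 3. A Hamilton path of $Q$ from $p$ to $q$ containing $M$.** Let $M=\{g_1h_1,\dots,g_\ell h_\ell\}$. Any two vertices have at least $k-1-2\sqrt\zeta k\ge(1-3\sqrt\zeta)k$ common neighbors in $Q$, and $3s+2<k/2$. So we can choose greedily distinct $w_1,\dots,w_\ell\notin V(M)\cup\{p,q\}$ such that
$$p\,w_1\,g_1h_1\,w_2\,g_2h_2\cdots w_\ell\,g_\ell h_\ell$$
is a path in $Q$. Let $A^*$ be $A$ minus this path, together with $h_\ell$. Then $q\in A^*$, $q\neq h_\ell$, and $m=|A^*|=(k+1)-(3\ell+1)+1=k+1-3\ell\ge0.9k$. The minimum degree of $Q[A^*]$ is at least $m-1-\sqrt\zeta k\ge(m+1)/2$. By Ore's theorem $Q[A^*]$ has a Hamilton path from $h_\ell$ to $q$. Appending it we get a Hamilton path $p=j_0,j_1,\dots,j_k=q$ of $Q$ containing $M$.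

**Step 4. Assigning the centers.** Consider the bipartite graph between $\{1,\dots,k\}$ and $K$ with $i\sim c$ iff $j_{i-1}j_ic\in\mathcal F$. By definition of $Q$ each $i$ has degree at least $(1-\sqrt\zeta)k$. By Step 2 each $c$ has degree at least $k/100>\sqrt\zeta k$. Let $\emptyset\ne S\subset\{1,\dots,k\}$. If $|S|\le(1-\sqrt\zeta)k$, then $|N(S)|\ge(1-\sqrt\zeta)k\ge|S|$. If $|S|>(1-\sqrt\zeta)k$, fewer than $\sqrt\zeta k$ indices are outside $S$, so every $c$ has a neighbor in $S$ and $N(S)=K$. Hall's condition holds, and a perfect matching $i\mapsto c_i$ gives the loose path $j_0c_1j_1c_2\cdots c_kj_k$. $\square$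

**Corollary 5.** Let $F$ be a 3-graph on $N=2k+1$ vertices, $N$ large, with all vertex degrees at least $(1-4\cdot10^{-6})\binom N2$, and let $p\ne q$ be two vertices. Then $F$ has a loose path with ends $p,q$ covering all vertices.

*Proof.* Split $V(F)$ arbitrarily into $A\ni p,q$ and $K$ with $|A|=k+1$, $|K|=k$, and let $\mathcal F$ be the set of edges $aa'c$ of $F$. At each vertex at most $4\cdot10^{-6}\binom{2k+1}2=4\cdot10^{-6}(2k+1)k\le10^{-5}k^2$ pairs are missing from the link, so (1) and (2) hold. $\square$

## 5. Two halves with few shadow edges between them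

**Proposition 6.** If $n$ is large and E1 holds, then $H$ has a loose Hamiltonian cycle, or $n\equiv2\pmod4$ and $H\in\mathcal E_1(n)$.

**Step 1. Cleaning the partition.** We replace $D$ and its complement by two sets with *no* shadow edges between them and a small set of vertices that see both. Let $D_1=D$, $D_2=V\setminus D$. Call a vertex of $D_i$ *typical* if it has at most $\sigma n$ $G$-neighbors in $D_{3-i}$, and let $T_i$ be the set of typical vertices of $D_i$. Since $e_G(D_1,D_2)\le\sigma^2n^2$, we have $|D_i\setminus T_i|\le\sigma n$. As $|N(w)|\ge\frac n2>2\sigma n$, every vertex $w$ has a neighbor in $T_1\cup T_2$. Let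

* $X$ be the set of vertices with a neighbor in $T_1$ but none in $T_2$,
* $Y$ the set of vertices with a neighbor in $T_2$ but none in $T_1$,
* $C$ the set of vertices with neighbors in both, and $c=|C|$.

*$T_1\subset X$ and $T_2\subset Y$.* Let $v\in T_1$. At most $2\sigma n$ of its neighbors are outside $T_1$ (at most $\sigma n$ in $D_2$ and at most $\sigma n$ in $D_1\setminus T_1$), so it has a neighbor in $T_1$. If it had a neighbor $v_2\in T_2$, then, since $N(vv_2)\subset N(v)\cap N(v_2)$,
$$|N(vv_2)|\le|N(v)\cap D_2|+|N(v_2)\cap D_1|\le2\sigma n<\tfrac n2-1,$$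
a contradiction to (1). The other inclusion is symmetric. Hence $c\le|V\setminus(T_1\cup T_2)|\le2\sigma n$.

*There is no $G$-edge between $X$ and $Y$.* If $xy$ were one, $N(xy)$ has size at least $\frac n2-1>2\sigma n$, so it contains a vertex of $T_1$ or of $T_2$. In the first case $y$ has a neighbor in $T_1$, in the second $x$ has a neighbor in $T_2$; both are excluded.

So every edge of $H$ lies in $X\cup C$ or in $Y\cup C$. For $x\in X$ we have $\{x\}\cup N(x)\subset X\cup C$, and similarly for $y\in Y$. Hence by (1)
$$|X|+c\ge\tfrac n2+1,\qquad|Y|+c\ge\tfrac n2+1,\qquad\text{so}\quad c\ge2, \tag{2}$$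
the last by adding the two: $n+c\ge n+2$.

**Step 2. Each side is almost complete.** This is what Corollary 5 needs. *If $X\subset A'\subset X\cup C$, then every $w\in A'$ has degree at least $(1-4\cdot10^{-6})\binom{|A'|}2$ in $H[A']$; the same holds with $Y$ in place of $X$.* Indeed, $w$ has a neighbor $x_0\in T_1\subset X$, and $N(wx_0)\subset X\cup C$. So $|N(w)\cap X|\ge\frac n2-1-c$. For each $x\in N(w)\cap X$ again $N(wx)\subset X\cup C$, so $|N(wx)\cap X|\ge\frac n2-1-c$. Each edge $wxx'$ with $x,x'\in X$ is found at most twice, so the degree of $w$ in $H[A']$ is at least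
$$\tfrac12\left(\tfrac n2-1-2\sigma n\right)^2\ge\tfrac12n^2\left(\tfrac12-3\sigma\right)^2 .$$
Since $A'$ is disjoint from $Y\supset T_2$, $|A'|\le n-|T_2|\le|D_1|+\sigma n\le(\frac12+2\sigma)n$, and $\binom{|A'|}2\le\frac12|A'|^2$. The ratio is at least $\big(\frac{1-6\sigma}{1+4\sigma}\big)^2\ge(1-10\sigma)^2\ge1-20\sigma\ge1-4\cdot10^{-6}$. The proof for $Y$ is symmetric.

**Step 3. Gluing two spanning paths, if parity allows.** Suppose we can choose distinct $p,q\in C$ and a partition $C\setminus\{p,q\}=C_1\sqcup C_2$ with $|X|+|C_1|$ odd. Then $A'=X\cup C_1\cup\{p,q\}$ has odd size, and so has $B'=Y\cup C_2\cup\{p,q\}$, because $|A'|+|B'|=n+2$ is even. By Step 2 and Corollary 5, $H[A']$ and $H[B']$ have spanning loose paths with ends $p,q$. As $A'\cap B'=\{p,q\}$ and $A'\cup B'=V$, their union is a loose Hamiltonian cycle.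

**Step 4. When parity does not allow it.** The choice is possible if $c\ge3$: then $C\setminus\{p,q\}\neq\emptyset$, and we take $|C_1|\in\{0,1\}$ with the right parity. It is possible if $c=2$ and $|X|$ is odd. If $c=2$, then (2) and $|X|+|Y|=n-2$ give $|X|=|Y|=\frac n2-1$, which is odd iff $4\mid n$. There remains $c=2$, $n\equiv2\pmod4$. Then $|X\cup C|=\frac n2+1$. For $x\in X$ we have $N(x)\subset(X\cup C)\setminus\{x\}$, a set of size $\frac n2$, so equality holds by (1). For each $w\in(X\cup C)\setminus\{x\}$ now $xw\in G$ and $N(xw)\subset(X\cup C)\setminus\{x,w\}$, a set of size $\frac n2-1$, so again equality holds. Every triple in $X\cup C$ meets $X$ because $c=2$, so all triples in $X\cup C$ are edges. The same holds for $Y\cup C$, and there are no other edges. Thus $H\in\mathcal E_1(n)$. $\square$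

## 6. A half with few shadow edges inside

**Proposition 7.** If $n$ is large and E2 holds, then $H$ has a loose Hamiltonian cycle, or $n\equiv2\pmod4$ and $H\in\mathcal E_2(n)$.

The picture is the space construction: $B$ is nearly independent in $G$, and almost all triples $aa'b$ are edges. If $|B|=|A|$ we alternate. If $|B|=\frac n2+t$, we must gain, and the $n=8$ example shows how: a path $bb'b''$ in $G[B]$ gives a loose path $a,b,b',b'',a'$ with three vertices in $B$ and two in $A$.

**Step 1. Cleaning the partition.** We want a partition $V=A\sqcup B$ in which every vertex of $B$ has few neighbors in $B$, and all but few vertices of $A$ see almost all of $B$. Let $B_0$ be as in E2 and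
$$T=\{b\in B_0:|N(b)\cap B_0|\le2\sigma n\}.$$
The degrees in $G[B_0]$ sum to at most $2\alpha n^2=2\sigma^2n^2$, so $|B_0\setminus T|\le\sigma n$ and $|T|\ge(\frac12-2\sigma)n$. For $b\in T$, $|N(b)\setminus B_0|\ge\frac n2-2\sigma n$. Hence $|B_0|\le\frac n2+2\sigma n$. Since $|V\setminus B_0|\le(\frac12+\alpha)n$, $b$ has at most $3\sigma n$ non-neighbors in $V\setminus B_0$. Summing over $b\in T$,
$$\sum_{w\in V\setminus B_0}\big(|T|-|N(w)\cap T|\big)\le3\sigma n|T|\le2\sigma n^2. \tag{3}$$
Let $A=\{w:|N(w)\cap T|>\kappa n\}$ and $B=V\setminus A$. Then $T\subset B$, as $2\sigma<\kappa$. A vertex of $B\setminus B_0$ contributes at least $|T|-\kappa n\ge n/3$ to (3), so $|B\setminus B_0|\le6\sigma n$. Therefore $|B\setminus T|\le7\sigma n$ and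
$$\tfrac n2-2\sigma n\le|B|\le\tfrac n2+8\sigma n,\qquad\tfrac n2-8\sigma n\le|A|\le\tfrac n2+2\sigma n .$$
Call $a\in A$ *good* if $|N(a)\cap T|\ge|T|-\kappa n$, and let $A_g$ be the set of good vertices. A non-good vertex outside $B_0$ contributes more than $\kappa n$ to (3), and $A\cap B_0\subset B_0\setminus T$. So $|A\setminus A_g|\le2\sigma n/\kappa+\sigma n\le3\kappa^2n$. For $n$ large we have:

* (F1) each $w\in B$ has $|N(w)\cap B|\le\kappa n+7\sigma n\le2\kappa n$;
* (F2) each $w\in B$ has at most $|A|-(\frac n2-2\kappa n)\le3\kappa n$ non-neighbors in $A$; and for $w\in B$ and any $z\in N(w)$, $|N(wz)\cap A|\ge\frac n2-1-2\kappa n\ge|A|-3\kappa n$.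

In (F1) we used $w\notin A$ and $|B\setminus T|\le7\sigma n$. In (F2) we used $N(wz)\subset N(w)$ and (F1).

**Step 2. Enough cherries, or $\mathcal E_2(n)$.** This step provides the gain. Let $t=|B|-\frac n2$, an integer with $|t|\le8\sigma n$ and $|B|-|A|=2t$. Since $|N(b)|\ge\frac n2$, the minimum degree of $G[B]$ is at least $\frac n2-|A|=t$. A *cherry* is a path $bb'b''$ in $G[B]$ with middle vertex $b'$. *If $t\ge1$, then $G[B]$ has $t$ vertex-disjoint cherries, unless $n\equiv2\pmod4$ and $H\in\mathcal E_2(n)$.*

Let $t\ge2$. Take a maximal family of disjoint cherries, $s$ of them, and suppose $s<t$. Let $W$ be its vertex set, $|W|=3s\le24\sigma n$. By maximality $G[B\setminus W]$ has maximum degree at most 1, so each vertex of $B\setminus W$ sends at least $t-1$ edges to $W$. By (F1),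
$$\tfrac n3(t-1)\le(|B|-3s)(t-1)\le3s\cdot2\kappa n .$$
So $s\ge(t-1)/(18\kappa)\ge t/(36\kappa)\ge t$, a contradiction.

Let $t=1$ and suppose there is no cherry. Then $G[B]$ has maximum degree at most 1 and minimum degree at least 1: it is a perfect matching $M$ on $B$. So $|B|=\frac n2+1$ is even, i.e. $n\equiv2\pmod4$. For $b\in B$ with partner $b'$, $N(b)\subset A\cup\{b'\}$, a set of size $\frac n2$, so equality holds. In the link $L(b)$, a graph on $\frac n2$ vertices, every degree is at least $\frac n2-1$, so $L(b)$ is complete. Thus all triples $aa'b$, and all $abb'$ with $bb'\in M$, are edges, and no other triple meeting $B$ is an edge. This says $H\in\mathcal E_2(n)$.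

From now on $G[B]$ has $t$ disjoint cherries if $t\ge1$.

**Step 3. Segments.** We now build short loose paths that correct the imbalance $2t$ and use up all bad vertices of $A$. For a loose path with both ends in $A$, define its *excess* as $\#B-(\#A-1)$, where $\#A,\#B$ count its vertices in $A$ and $B$. For example, an alternating path $a_1,b_1,a_2,b_2,a_3$ has excess $0$. Choose pairwise disjoint loose paths (*segments*) with ends in $A_g$, greedily:

* (s0) one segment $a_1,b,a_2$ with $b\in T$, $a_1\in N(b)\cap A_g$, $a_2\in N(a_1b)\cap A_g$; excess $1-1=0$.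
* (s1) If $t\ge1$: for each of $t$ disjoint cherries $bb'b''$ a segment $a,b,b',b'',a'$ with $a\in N(bb')\cap A_g$, $a'\in N(b'b'')\cap A_g$; excess $3-1=2$. If $t\le0$: $|t|$ segments $a_1,a_2,b,a_3,a_4$ with $b\in T$, $a_2,a_3\in N(b)\cap A_g$, $a_1\in N(a_2b)\cap A_g$, $a_4\in N(a_3b)\cap A_g$; excess $1-3=-2$.
* (s2) for each $a\in A\setminus A_g$ a segment $a_1,b_1,a,b_2,a_2$ with $b_1,b_2\in N(a)\cap T$ and $a_i\in N(ab_i)\cap A_g$; excess $2-2=0$.

The edges are as they should be: for a cherry they are $abb'$ and $b'b''a'$.

**Step 4. Joining the segments into one path $P$.** An end $a$ of one segment and an end $a'$ of the next are joined by $a,b_1,a^*,b_2,a'$ with $b_1\in T\cap N(a)$, $b_2\in T\cap N(a')$, $a^*\in N(ab_1)\cap N(a'b_2)\cap A_g$. A connection adds one vertex of $A$ and two of $B$. If the two parts have $\#A_i,\#B_i$ vertices, the new excess is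
$$(\#B_1+\#B_2+2)-(\#A_1+\#A_2+1-1)=\sum_{i=1,2}\big(\#B_i-(\#A_i-1)\big),$$
the sum of the two excesses.

*All choices in Steps 3 and 4 are possible.* First fix the disjoint cherries, if any. There are at most $8\sigma n+3\kappa^2n+1$ segments, and each accounts for at most 8 vertices including a connection. So in total at most $8(8\sigma n+3\kappa^2n+1)\le30\kappa^2n<\kappa n/4$ vertices are used. The sets from which we choose have size at least $\kappa n$ (for $N(a)\cap T$, $a\in A$), or at least $n/4$ for the others, by (F2) and $|A\setminus A_g|\le3\kappa^2n$; the smallest of these, the one for $a^*$, has size at least $|A|-6\kappa n-3\kappa^2n$. Also, no choice takes a vertex of $A\setminus A_g$, except the middle vertices of (s2), which are prescribed.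

So $P$ has distinct ends $p,q\in A_g$, contains $A\setminus A_g$, and has excess $2t=|B|-|A|$ (both for $t\ge1$ and for $t\le0$).

**Step 5. Threading the rest.** We finish with Lemma 4. Put $A'=A\setminus V(P)$, $K=B\setminus V(P)$, $A''=A'\cup\{p,q\}$, and $k=|K|$. On $P$, $\#B-\#A=2t-1$, so $|K|-|A'|=2t-(2t-1)=1$. Thus $|A''|=k+1$, and $k\ge n/3$. Apply Lemma 4 to $A'',K,p,q$ and the edges of $H$ of the form $aa'c$ with $a,a'\in A''$, $c\in K$.

* Condition (1). For $c\in K\subset B$: at most $3\kappa n(k+1)$ pairs of $A''$ contain a non-neighbor of $c$, and each neighbor of $c$ is in at most $3\kappa n$ further missing pairs, by (F2). In total at most $6\kappa n(k+1)\le19\kappa k^2\le10^{-5}k^2$ pairs are missing.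
* Condition (2). Note $A''\subset A_g$. For $a\in A''$: each $c\in K\cap N(a)$ gives at most $3\kappa n$ missing pairs by (F2). At most $\kappa n+7\sigma n\le2\kappa n$ vertices $c\in K$ are not in $N(a)$, since $a$ is good and $|B\setminus T|\le7\sigma n$; each gives at most $k$ missing pairs. In total at most $5\kappa nk\le15\kappa k^2\le10^{-5}k^2$.

The resulting loose path from $p$ to $q$ has vertex set $A''\cup K$. It meets $P$ exactly in $\{p,q\}$, and together they cover $V$: a loose Hamiltonian cycle. $\square$

## 7. Connecting and exchanging vertices when neither condition holds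

From here to the end of Section 12 we assume that **neither E1 nor E2 holds**. Put
$$\mu=\frac{\alpha}{20},\qquad\eta=\frac{\alpha^2}{25},\qquad\beta=\frac{\mu\eta}3,\qquad\tau=\frac{\alpha}{400}.$$

The first lemma replaces the missing common neighbors: two vertices may have disjoint neighborhoods, but many $z$ have a large common neighborhood with each.

**Lemma 8.** For any distinct $x,x'$ there are at least $\mu n$ vertices $z$ with $|N(z)\cap N(x)|\ge\mu n$ and $|N(z)\cap N(x')|\ge\mu n$.

*Proof.* Suppose not.

**Step 1. The two neighborhoods nearly partition $V$.** Let $D=N(x)$, $D'=N(x')$, $Z_1=\{z:|N(z)\cap D|<\mu n\}$, $Z_2=\{z:|N(z)\cap D'|<\mu n\}$. By assumption $|V\setminus(Z_1\cup Z_2)|<\mu n$. Count pairs $(w,z)$ with $w\in D\cap D'$, $wz\in G$. There are at least $|D\cap D'|\frac n2$ of them. Each $z\in Z_1\cup Z_2$ is in at most $\mu n$, and each other $z$ in at most $|D\cap D'|$. So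
$$|D\cap D'|\tfrac n2\le\mu n^2+\mu n|D\cap D'|,\qquad\text{hence}\quad|D\cap D'|\le3\mu n .$$
As $|D|,|D'|\ge\frac n2$, it follows that $|V\setminus(D\cup D')|\le3\mu n$ and $\frac n2\le|D|\le(\frac12+3\mu)n$.

**Step 2. A dichotomy inside $D$.** We show that $D$ consists almost only of vertices of $Z_1$, or almost only of vertices of $Z_2$. Each $z\in Z_2$ has more than $\frac n2-\mu n$ neighbors in $V\setminus D'$, a set of size at most $\frac n2$, so it misses fewer than $\mu n$ vertices of $V\setminus D'$. Let $D_1=D\cap Z_1$, $D_2=(D\cap Z_2)\setminus Z_1$, and $S=D_1\setminus D'$, so $|S|\ge|D_1|-3\mu n$. Each $d\in D_2$ has at least $|S|-\mu n$ neighbors in $S$, because $S\subset V\setminus D'$. Each $s\in S\subset Z_1$ has fewer than $\mu n$ neighbors in $D\supset D_2$. Counting the edges between the disjoint sets $D_2$ and $S$,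
$$|D_2|(|S|-\mu n)\le\mu n|S| .$$
So either $|S|\ge2\mu n$, in which case $|S|-\mu n\ge|S|/2$ and $|D_2|\le2\mu n$; or $|S|<2\mu n$ and $|D_1|<5\mu n$.

**Step 3. Each alternative is excluded.** If $|D_2|\le2\mu n$, then $|D\setminus Z_1|\le3\mu n$, and summing degrees in $G[D]$ gives $2e_G(D)\le\mu n^2+3\mu n^2$. So $e_G(D)\le2\mu n^2\le\alpha n^2$ and E2 holds with $B_0=D$. If $|D_1|<5\mu n$, then $|D\setminus Z_2|\le6\mu n$. Since $V\setminus D\subset D'\cup(V\setminus(D\cup D'))$,
$$e_G(D,V\setminus D)\le(\mu n^2+6\mu n^2)+3\mu n^2=10\mu n^2\le\alpha n^2 ,$$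
and E1 holds, because $3\mu\le\alpha$. Both are contradictions. $\square$

Next we exchange two vertices.

**Gadget.** A *gadget for $(x,x')$*, $x\ne x'$, is a 4-tuple $(u,a,b,v)$ of distinct vertices outside $\{x,x'\}$ with $uax,\ ubx',\ abv\in H$.

Then $u,x,a,b,v$ is a loose path (edges $uxa$, $abv$), and $u,x',b,a,v$ is a loose path (edges $ux'b$, $bav$). Both have ends $u,v$: the 4 vertices of the gadget can be completed by $x$ or by $x'$. For instance, on $\{1,\dots,6\}$ with $x=5$, $x'=6$, the three edges $125,136,234$ make $(1,2,3,4)$ a gadget, with paths $1,5,2,3,4$ and $1,6,3,2,4$.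

**Lemma 9.** If $x\ne x'$ and $|N(x)\cap N(x')|\ge\mu n$, there are at least $\beta n^4$ gadgets for $(x,x')$.

*Proof.* **Step 1. Reduction to counting shadow edges.** Let $u\in N(x)\cap N(x')$, $A'=N(xu)$, $B'=N(x'u)$, both of size at least $\frac n2-1$. We claim that at least $\eta n^2$ pairs $(a,b)\in A'\times B'$ have $ab\in G$. Given this, there are at least $\mu n\cdot\eta n^2\cdot(\frac n2-1)$ choices of $(u,a,b,v)$ with $v\in N(ab)$. At most $O(n^3)$ of them have coincidences among themselves or with $x,x'$, so at least $\frac13\mu\eta n^4=\beta n^4$ are gadgets.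

**Step 2. If there are few shadow edges, neighborhoods are nearly forced.** Suppose the claim fails, and let $s=\alpha/5$, so $\eta=s^2$. All but at most $sn$ vertices $a\in A'$ have at most $sn$ neighbors in $B'$. For such an $a$, $\frac n2\le sn+|N(a)\setminus B'|$. Since $|V\setminus B'|\le\frac n2+1$, $a$ misses at most $sn+1$ vertices of $V\setminus B'$; also $|B'|\le\frac n2+sn$. Symmetrically $|A'|\le\frac n2+sn$.

**Step 3. $A'$ and $B'$ nearly coincide or are nearly disjoint.** Let $I=A'\cap B'$, $O=A'\setminus B'$. If $|I|,|O|\ge3sn$, then at least $2sn$ vertices of $I$ are as in Step 2, and each has at least $|O|-sn-1\ge sn$ neighbors in $O$. This gives at least $2s^2n^2>\eta n^2$ pairs in $O\times I\subset A'\times B'$ that are edges of $G$, a contradiction.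

**Step 4. Both alternatives are excluded.** If $|O|<3sn$, count ordered pairs in $A'\times A'$ that are edges of $G$: those with second vertex in $I\subset B'$ number at most $\eta n^2$, those with second vertex in $O$ at most $|A'||O|$. So $2e_G(A')\le(\eta+3s)n^2\le\alpha n^2$, and E2 holds with $B_0=A'$. If $|I|<3sn$, then $|V\setminus(A'\cup B')|=n-|A'|-|B'|+|I|\le2+|I|\le4sn$. So $e_G(A',V\setminus A')\le(\eta+4s)n^2\le\alpha n^2$, and $\frac n2-1\le|A'|\le\frac n2+sn$, so E1 holds. Both are contradictions. $\square$

Lemma 9 needs common neighbors, and Lemma 8 supplies them after one intermediate vertex $z$.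

**Exchanger.** An *exchanger for $(x,x')$* is a 9-tuple $S=(z,u_1,a_1,b_1,v_1,u_2,a_2,b_2,v_2)$ of distinct vertices outside $\{x,x'\}$ such that $(u_1,a_1,b_1,v_1)$ is a gadget for $(x,z)$ and $(u_2,a_2,b_2,v_2)$ is a gadget for $(z,x')$.

Then $S\cup\{x\}$ is partitioned by the loose paths $u_1xa_1b_1v_1$, $u_2za_2b_2v_2$, and $S\cup\{x'\}$ by $u_1zb_1a_1v_1$, $u_2x'b_2a_2v_2$, with the same ends. The vertex $z$ moves from the second path to the first when $x$ is replaced by $x'$.

**Lemma 10.** For any distinct $x,x'$ there are at least $\beta_1n^9$ exchangers for $(x,x')$, where $\beta_1=\frac12\mu\beta^2$.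

*Proof.* By Lemma 8 there are at least $\mu n-2$ choices of $z\notin\{x,x'\}$, and by Lemma 9 at least $\beta n^4$ choices for each of the two gadgets. At most $O(n^8)$ of the resulting tuples have coincidences. $\square$

**Lemma 11.** For any distinct $u,v$ there are at least $\beta_3n^7$, $\beta_3=\mu^3/20$, 7-tuples $(c_1,j_1,c_2,z,c_3,j_2,c_4)$ such that $u,c_1,j_1,c_2,z,c_3,j_2,c_4,v$ is a loose path. If $|W|\le\beta_3n/14$, at least $\frac12\beta_3n^7$ of them avoid $W$.

*Proof.* Choose $z\notin\{u,v\}$ by Lemma 8 for the pair $u,v$, then $j_1\in N(u)\cap N(z)$, $j_2\in N(z)\cap N(v)$, and the centers $c_1,c_2,c_3,c_4$ in $N(uj_1),N(j_1z),N(zj_2),N(j_2v)$. This gives at least $(\mu n-2)(\mu n)^2(\frac n2-1)^4-O(n^6)\ge\frac{\mu^3}{20}n^7$ tuples without coincidences. At most $7|W|n^6\le\frac12\beta_3n^7$ of them meet $W$. $\square$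

## 8. The absorbing path

**Absorber.** For distinct $x,y$, an *absorber for $(x,y)$* is a 23-tuple of distinct vertices outside $\{x,y\}$ consisting of $(p,a,q,a',a'')$ with $paq,\ pa'a,\ aa''q\in H$, an exchanger $S_1$ for $(a',x)$, and an exchanger $S_2$ for $(a'',y)$.

The core of the idea is the 5-tuple. The one-edge loose path $p,a,q$ can be replaced by $p,a',a,a'',q$ (edges $pa'a$ and $aa''q$), which swallows $a'$ and $a''$. The exchangers then convert "swallow $a',a''$" into "swallow $x,y$". In detail:

* *Without $x,y$:* the 23 vertices are partitioned by five loose paths: $paq$, two on $S_1\cup\{a'\}$, two on $S_2\cup\{a''\}$. These depend only on the tuple.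
* *With $x,y$:* the 23 vertices together with $x,y$ are partitioned by five loose paths with the same pairs of ends: $pa'aa''q$, two on $S_1\cup\{x\}$, two on $S_2\cup\{y\}$.

There are at least $n\cdot\frac n2(\frac n2-1)^3-O(n^4)\ge n^5/20$ choices of $(p,a,q,a',a'')$ avoiding $x,y$: choose $a$, then $p\in N(a)$, then $q,a'\in N(pa)$, then $a''\in N(aq)$. By Lemma 10, after discarding $O(n^{22})$ tuples with coincidences, each pair $(x,y)$ has at least $\beta_2n^{23}$ absorbers, $\beta_2=\beta_1^2/21$. Choose
$$\lambda=\min\left\{\frac{\beta_2}{5000},\ \frac{\beta_3}{2000},\ 10^{-5}\alpha\right\},\qquad\nu=\tfrac12\beta_2\lambda .$$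

**Lemma 12.** There is a loose path $P_{abs}$ with $|V(P_{abs})|\le116\lambda n$ such that for every $U\subset V\setminus V(P_{abs})$ with $|U|$ even and $|U|\le\nu n$, there is a loose path with vertex set $V(P_{abs})\cup U$ and the same ends as $P_{abs}$.

**Step 1. A small disjoint family that contains absorbers for every pair.** Select each 23-tuple that is an absorber for some pair independently with probability $\lambda n^{-22}$. The expected number of selected tuples is at most $\lambda n$, and each pair has expected at least $\beta_2\lambda n$ selected absorbers. By Chernoff's bound (a sum of independent indicators deviates from its mean by a constant factor with exponentially small probability in the mean) and a union bound over at most $n^2$ pairs, w.h.p. at most $2\lambda n$ tuples are selected and each $(x,y)$ has at least $\frac12\beta_2\lambda n$ selected absorbers. There are at most $23^2n^{45}$ pairs of tuples sharing a vertex, so the expected number of intersecting pairs of selected tuples is at most $23^2n^{45}\lambda^2n^{-44}=529\lambda^2n$. By Markov, with probability at least $\frac12$ it is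 at most $1058\lambda^2n\le\frac14\beta_2\lambda n$, by the choice of $\lambda$. Fix an outcome with all these properties and delete one tuple from each intersecting pair. We get a family of at most $2\lambda n$ pairwise disjoint tuples containing at least $\frac14\beta_2\lambda n$ absorbers for each $(x,y)$.

**Step 2. Joining.** Each tuple gives five loose paths in the state without $x,y$, at most $10\lambda n$ paths in all. Join them one after another into one loose path $P_{abs}$ using Lemma 11 greedily. At all times the set to be avoided (all the tuples and the connections already made) has size at most $46\lambda n+70\lambda n=116\lambda n\le\beta_3n/14$. So every connection exists, and $|V(P_{abs})|\le116\lambda n$.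

**Step 3. Swallowing $U$.** Pair up $U$ arbitrarily. There are at most $\frac12\nu n=\frac14\beta_2\lambda n$ pairs, so we can greedily assign distinct absorbers of the family to them. The five paths of an assigned absorber are subpaths of $P_{abs}$ that begin and end at joints. Replace them by the five paths in the state with $x,y$, which have the same ends. The result is a loose path on $V(P_{abs})\cup U$ with unchanged ends. $\square$

## 9. The reservoir

We need connections that do not interfere with the long paths still to come, so we set aside a small random set for them. McDiarmid's inequality says: if $f$ depends on $n$ independent variables, and changing one of them changes $f$ by at most $L$, then $P(f\le\mathbb Ef-s)\le\exp(-2s^2/(nL^2))$ for $s\ge0$.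

Let $\rho=\min\{\nu/4,\alpha/800\}$ and $\beta_4=(\rho/2)^7\beta_3/4$.

**Lemma 13.** There is $R\subset V\setminus V(P_{abs})$ with $|R|\le\rho n$ such that any two distinct vertices of $V$ can be connected by a loose path with 7 interior vertices, all in $R$, avoiding any given set of fewer than $\beta_4n/7$ vertices of $R$.

*Proof.* Include each vertex of $V\setminus V(P_{abs})$ in $R$ independently with probability $\rho/2$. For $u\ne v$ let $X_{uv}$ be the number of 7-tuples as in Lemma 11 lying inside $R$. As $|V(P_{abs})|\le\beta_3n/14$, at least $\frac12\beta_3n^7$ tuples avoid $V(P_{abs})$, so $\mathbb EX_{uv}\ge(\rho/2)^7\frac{\beta_3}2n^7=2\beta_4n^7$. Changing the status of one vertex changes $X_{uv}$ by at most $7n^6$. McDiarmid's inequality with $s=\beta_4n^7$ bounds $P(X_{uv}<\beta_4n^7)$ by $\exp(-2\beta_4^2n/49)$. By a union bound, w.h.p. $X_{uv}\ge\beta_4n^7$ for all $u\ne v$. W.h.p. also $|R|\le\rho n$. Fix such an $R$. A set of fewer than $\beta_4n/7$ vertices meets fewer than $\beta_4n^7$ tuples, so some tuple in $R$ avoids it. $\square$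

Let $V'=V\setminus(V(P_{abs})\cup R)$ and $N=|V'|$. Then $|V\setminus V'|\le116\lambda n+\rho n\le\tau n$, because $116\cdot10^{-5}+\frac1{800}\le\frac1{400}$. By (1), for every pair $uv\in G$ and every vertex $v$ we have, for large $n$,
$$|N(uv)\cap V'|\ge\left(\tfrac12-2\tau\right)N,\qquad|N(v)\cap V'|\ge\left(\tfrac12-2\tau\right)N. \tag{4}$$

## 10. Weights in which every edge is heavy

To cover $V'$ almost completely we shall use linear programming, where the obstruction to covering is a weighting $y$ of the vertices such that every edge satisfies $y_a+\frac12(y_b+y_c)\ge2$ in every labeling, with total weight well below $N$. The coefficients reflect that in a long loose path an edge consumes one center and, per edge, half of each of its two joints.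

The second example of Section 3 shows such a weighting. With $A$ shortened to $(\frac12-\tau)N$ vertices and all triples with at most one vertex in $B$, put $y=2$ on $A$ and $y=0$ on $B$. An edge $aa'b$ gets $0+\frac12(2+2)=2$ with $b$ as center and $2+\frac12(2+0)=3$ with $a$ as center, an edge in $A$ gets 4, and the total is $2|A|=(1-2\tau)N$. There $B$ is independent in the shadow. The next lemma says that when E2 fails, the total is at least about $N$, although $V'$ itself only has co-degrees about $(\frac12-2\tau)N$. We allow a few edges to violate the condition.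

**Lemma 14.** Let $0<\epsilon$ with $\epsilon^{1/4}\le\alpha/1000$, and let $n$ be large in terms of $\epsilon$. Let $y:V'\to[0,\infty)$ and let $\mathcal B$ be a set of at most $\epsilon N^3$ ("bad") edges of $H[V']$ such that for every non-bad edge $abc$ of $H[V']$ and every labeling of its vertices, $y_a+\frac12(y_b+y_c)\ge2$. Then $\sum_{v\in V'}y_v\ge(1-31\epsilon^{1/4})N$.

**Step 1. A lightest typical vertex.** We look at the link of a vertex of smallest weight: its pairs must be heavy. Call a vertex *typical* if it is in at most $3\sqrt\epsilon N^2$ bad edges. The bad degrees sum to at most $3\epsilon N^3$, so at most $\sqrt\epsilon N$ vertices are atypical. Let $v$ be a typical vertex with $m:=y_v$ minimum. If $m\ge1$, then $\sum y\ge(1-\sqrt\epsilon)N$ and we are done. So let $m<1$ and $g=1-m\in(0,1]$. If $vbc$ is a non-bad edge, the condition with $v$ as center gives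
$$y_b+y_c\ge4-2m. \tag{5}$$

**Step 2. The clean part of the link of $v$.** Let $D=N(v)\cap V'$. Let $D^*$ be $D$ minus the atypical vertices and minus the vertices $b$ for which more than $\epsilon^{1/4}N$ bad edges contain $v$ and $b$. Since $v$ is in at most $3\sqrt\epsilon N^2$ bad edges, each with two other vertices, $|D\setminus D^*|\le6\epsilon^{1/4}N+\sqrt\epsilon N\le7\epsilon^{1/4}N$. Let $\Lambda^*$ be the graph on $D^*$ of the pairs $bc$ with $vbc$ a non-bad edge. For $b\in D^*$, $N(vb)\cap V'\subset D$ has size at least $(\frac12-2\tau)N$ by (4). At most $7\epsilon^{1/4}N$ of these vertices are outside $D^*$, and at most $\epsilon^{1/4}N$ give bad edges. So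
$$\delta(\Lambda^*)\ge d:=\left(\tfrac12-2\tau-8\epsilon^{1/4}\right)N\ge\tfrac N4 .$$

**Step 3. The case $|D|\ge N/2$: a matching of heavy pairs.** A graph on $N_1$ vertices with minimum degree at least $d$ has a matching of size at least $\min(d,\lfloor N_1/2\rfloor)$. Indeed, if a maximum matching leaves two vertices $x,x'$ unmatched, they are non-adjacent, all their neighbors are matched, and together they send at most 2 edges to each matching edge $ef$. Three edges, say $xe,xf,x'e$, would allow us to replace $ef$ by $xf,x'e$. So $2d$ is at most twice the number of matching edges. Here $d\ge N/4$ and $|D^*|\ge N/2-7\epsilon^{1/4}N$, so $\Lambda^*$ has a matching with exactly $\ell=\lfloor N/4-4\epsilon^{1/4}N\rfloor$ edges. Its vertices are typical. Using (5) on the matching and $y\ge m$ for the other typical vertices,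
$$\sum y\ge\ell(4-2m)+m(N-2\ell-\sqrt\epsilon N)=4\ell(1-m)+mN-m\sqrt\epsilon N\ge N-18\epsilon^{1/4}N,$$
since $4\ell\ge N-16\epsilon^{1/4}N-4$.

**Step 4. The case $|D|<N/2$: a first bound, short by $8\tau gN$.** Let $U=V'\setminus D$; then $|U|>N/2\ge(\frac12-\alpha)n$. Let $L_w=\{b\in D^*:y_b<2-m\}$. By (5) it is independent in $\Lambda^*$, so if it is non-empty, one of its vertices has $d$ neighbors in $D^*\setminus L_w$. So $|L_w|\le\max\{0,|D^*|-d\}\le(2\tau+8\epsilon^{1/4})N$. Let
$$\Gamma=\sum_{b\in U\text{ typical}}(y_b-m)+\sum_{b\in D^*\setminus L_w}(y_b-2+m);$$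
all its terms are nonnegative. All vertices of $L_w$ are typical, so they have $y_b\ge m=(2-m)-2g$. Therefore
$$\sum y\ge(2-m)|D^*|-2g|L_w|+m(|U|-\sqrt\epsilon N)+\Gamma .$$
Now $(2-m)|D^*|\ge(2-m)|D|-14\epsilon^{1/4}N$, $m\sqrt\epsilon N\le\epsilon^{1/4}N$, and $(2-m)|D|+m|U|=mN+2g|D|$. Hence
$$\sum y\ge mN+2g|D|-15\epsilon^{1/4}N-2g|L_w|+\Gamma .$$
By (4), $2g|D|\ge gN-4\tau gN$, and $2g|L_w|\le4\tau gN+16\epsilon^{1/4}N$. Since $m+g=1$,
$$\sum y\ge N-8\tau gN-31\epsilon^{1/4}N+\Gamma .$$
It remains to show $\Gamma\ge8\tau gN$.

**Step 5. The shadow edges inside $U$ pay for the shortage.** This is where we use that E2 fails. Let $U^+$ be the set of typical $b\in U$ with $y_b\ge m+\frac g6$. If $|U^+|\ge\alpha N/4$, then $\Gamma\ge\frac{\alpha N}4\cdot\frac g6=\frac{\alpha gN}{24}\ge8\tau gN$, because $8\tau=\alpha/50$.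

Otherwise, since $|U|\ge(\frac12-\alpha)n$ and E2 fails, $e_G(U)>\alpha n^2\ge\alpha N^2$. So at least $\alpha N^2-(\frac\alpha4+\sqrt\epsilon)N^2\ge\frac\alpha2N^2$ pairs $bb'\in G[U]$ have $b,b'$ typical and $y_b,y_{b'}<m+\frac g6$. By (4), each has at least $N/3$ extensions to an edge of $H[V']$. The total number of (pair, extension) giving bad edges is at most $3\epsilon N^3$, so some such pair $bb'$ has at least $\frac N3-\frac{6\epsilon}\alpha N\ge\frac N4$ extensions $c$ with $bb'c$ non-bad. At least $N/5$ of these $c$ are typical. For each, the condition with $b$ as center gives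
$$y_c\ge4-2y_b-y_{b'}\ge4-3m-\tfrac g2=(2-m)+\tfrac32g=m+\tfrac72g,$$
where the equalities follow from $g=1-m$. If $c\in D^*$, this shows $c\notin L_w$. So all but at most $|D\setminus D^*|\le7\epsilon^{1/4}N$ of these $c$ lie in $U$ or in $D^*\setminus L_w$. There each contributes at least $\frac32g$ to $\Gamma$, so $\Gamma\ge\frac32g(\frac N5-7\epsilon^{1/4}N)\ge\frac14gN\ge8\tau gN$. $\square$

## 11. Long loose paths covering almost all of $V'$

We recall three tools.

*Weak regularity.* For disjoint $W_1,W_2,W_3$ let $d(W_1,W_2,W_3)$ be the number of edges with one vertex in each $W_h$ (*transversal* edges), divided by $|W_1||W_2||W_3|$. A triple of disjoint sets $V_i,V_j,V_k$ of size $m$ is *$\epsilon$-regular* if $|d(W_i,W_j,W_k)-d(V_i,V_j,V_k)|\le\epsilon$ for all $W_h\subset V_h$ with $|W_h|\ge\epsilon m$. (If all transversal triples are edges, all these densities are 1 and the triple is $\epsilon$-regular.) The weak regularity lemma for 3-graphs (Chung 1991; Frankl–Rödl 1992) says: for every $\epsilon$ there is $T_0(\epsilon)$ such that the vertex set of every sufficiently large 3-graph on $N$ vertices has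 a partition $V_0\cup V_1\cup\dots\cup V_t$ with $1/\epsilon\le t\le T_0(\epsilon)$, $|V_0|\le\epsilon N$, $|V_i|=m$ for $i\ge1$, and all but $\epsilon\binom t3$ triples $\{i,j,k\}$ $\epsilon$-regular.

*Erdős's theorem (1964).* Every 3-graph on $M$ vertices with at least $\delta M^3$ edges contains a complete 3-partite 3-graph with parts of size $h$, if $M\ge M_0(\delta,h)$.

*Linear programming.* A maximization problem with a non-empty bounded feasible region and its dual have the same optimum. If it has $t$ constraints besides nonnegativity, there is an optimal solution with at most $t$ nonzero entries (a basic one).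

**Lemma 15.** For every $\xi>0$ and integer $r\ge1/\xi$, if $n$ is large, then all but at most $\xi n$ vertices of $V'$ can be covered by vertex-disjoint loose paths in $H[V']$, each with $2r$ edges.

**Step 1. Regularity, and which edges are bad.** We prepare the reduced structure. Choose $\epsilon>0$ with $60\epsilon^{1/4}\le\xi/2$ and $(4\epsilon)^{1/4}\le\alpha/1000$. Apply the weak regularity lemma to $H[V']$. Call a triple $f=\{i,j,k\}$ *good* if it is $\epsilon$-regular with density at least $2\epsilon$, and let $\mathcal B$ be the set of edges of $H[V']$ that are not transversal edges of a good triple. The edges meeting $V_0$ number at most $\epsilon N^3$. Those with two vertices in one cluster number at most $t\cdot\frac{m^2}2\cdot N\le\epsilon N^3$, as $tm\le N$ and $m\le N/t\le\epsilon N$. Those in irregular triples number at most $\epsilon\binom t3m^3\le\epsilon N^3$, and those in triples of density below $2\epsilon$ at most $2\epsilon\binom t3m^3\le\epsilon N^3$. So $|\mathcal B|\le4\epsilon N^3$.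

**Step 2. A fractional covering.** We decide how much of each cluster to use as centers and as joints in each good triple. The variable $w(f,i)\ge0$ ($f$ good, $i\in f$) stands for paths in $f$ whose centers lie in $V_i$. Such paths use the three clusters in proportion $2:1:1$. Maximize $2\sum w(f,i)$ subject to, for each $j\in[t]=\{1,\dots,t\}$,
$$\sum_{f\ni j}\Big(w(f,j)+\tfrac12\sum_{i\in f\setminus j}w(f,i)\Big)\le1 .$$
The region is non-empty ($w=0$) and bounded ($w(f,i)\le1$). The dual is: minimize $\sum_jy_j$, $y\ge0$, subject to $y_i+\frac12(y_j+y_k)\ge2$ for all good $f=\{i,j,k\}$ and each $i\in f$. Let $y$ be an optimal dual solution. Set $y_v=y_j$ for $v\in V_j$, and $y_v=0$ on $V_0$. Every edge outside $\mathcal B$ is a transversal edge of a good triple, so Lemma 14 with $4\epsilon$ in place of $\epsilon$ applies and gives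
$$m\sum_jy_j\ge\left(1-31(4\epsilon)^{1/4}\right)N\ge\left(1-50\epsilon^{1/4}\right)N .$$
(In particular there are good triples, as otherwise $y=0$ would be optimal.) So there is a basic optimal primal solution $w$, with at most $t$ nonzero entries and $2m\sum w\ge(1-50\epsilon^{1/4})N$. Summing the primal constraints over $j$, each $w(f,i)$ appears with total coefficient $1+\frac12+\frac12=2$, so $\sum w\le t/2$.

**Step 3. Reserving room and finding paths.** We realize the fractional solution. For each $(f,i)$, $f=\{i,j,k\}$, with $w=w(f,i)\ge\sqrt\epsilon$ reserve disjoint sets $X_i\subset V_i$, $X_j\subset V_j$, $X_k\subset V_k$ of sizes $\lfloor wm\rfloor,\lfloor wm/2\rfloor,\lfloor wm/2\rfloor$. The constraints allow this for all $(f,i)$ simultaneously. As long as at least $\epsilon m$ vertices remain in each of the three sets, the remaining sets have density at least $2\epsilon-\epsilon=\epsilon$. So they span at least $\epsilon(\epsilon m)^3$ transversal edges on at most $3m$ vertices, and for $m$ large Erdős's theorem gives a complete 3-partite 3-graph with parts of size $2r+1$ formed by transversal edges.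 Its parts lie in different $X$'s, because exchanging one vertex of a transversal edge within a part cannot change its cluster. It contains a loose path with $2r$ edges, all centers in $X_i$, and joints alternating between $X_j$ and $X_k$, starting in whichever of $X_j,X_k$ we like: it needs $2r$ centers, and $r+1$ and $r$ joints. Remove such paths in pairs (*rounds*), one starting in $X_j$ and one in $X_k$. Each round uses $4r$ vertices of $X_i$ and $2r+1$ of each of $X_j,X_k$.

**Step 4. The number of rounds.** We perform
$$s=\left\lfloor\frac{wm/2-\epsilon m-1}{2r+1}\right\rfloor-1$$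
rounds; since $w\ge\sqrt\epsilon>2\epsilon$, $s\ge0$ for $m$ large. This is possible. In total $(2r+1)s\le\frac{wm}2-\epsilon m-1$ vertices of each of $X_j,X_k$ are used, so at least $(\frac{wm}2-1)-(\frac{wm}2-\epsilon m-1)=\epsilon m$ remain. Of $X_i$ we use $4rs\le2(2r+1)s\le wm-2\epsilon m-2$ vertices, so at least $(wm-1)-(wm-2\epsilon m-2)\ge2\epsilon m$ remain. Hence before every removal each of the three sets still has at least $\epsilon m$ vertices. A round covers $4r+2(2r+1)=8r+2$ vertices, and $s\ge\frac{wm/2-\epsilon m-1}{2r+1}-2$, so the number of covered vertices is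
$$(8r+2)s\ge\tfrac{4r+1}{2r+1}(wm-2\epsilon m-2)-2(8r+2)\ge2wm-\tfrac{wm}{2r+1}-5\epsilon m$$
for large $m$, since $\frac{4r+1}{2r+1}=2-\frac1{2r+1}$.

**Step 5. Counting the uncovered vertices.** Sum over the at most $t$ entries $w\ge\sqrt\epsilon$. The nonzero entries below $\sqrt\epsilon$ contribute at most $2\sqrt\epsilon\,tm\le2\sqrt\epsilon N$ to $2m\sum w$. The terms $\frac{wm}{2r+1}$ sum to at most $\frac{tm}{2(2r+1)}\le\frac N{2(2r+1)}$. So the number of uncovered vertices of $V'$ is at most
$$50\epsilon^{1/4}N+2\sqrt\epsilon N+5\epsilon N+\tfrac N{2(2r+1)}\le60\epsilon^{1/4}N+\tfrac N{4r}\le\tfrac\xi2N+\tfrac\xi4N\le\xi n. \qquad\square$$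

## 12. Closing the cycle

**Proposition 16.** If $n$ is large and neither E1 nor E2 holds, then $H$ has a loose Hamiltonian cycle.

*Proof.* We put the pieces together. Let $\xi=\nu/4$ and let $r\ge\max\{1/\xi,20/\beta_4\}$ be an integer. Lemma 15 gives disjoint loose paths $P_1,\dots,P_s$ in $H[V']$, covering all but $\xi n$ vertices of $V'$. Each has $4r+1$ vertices, so $s\le n/(4r)$. Connect $P_{abs},P_1,\dots,P_s$ cyclically through the reservoir $R$ with Lemma 13. In total at most $7(\frac n{4r}+1)\le\frac{7\beta_4}{80}n+7<\beta_4n/7$ vertices of $R$ are used, so the greedy connection succeeds. The result is a loose cycle $\mathcal C$ containing $P_{abs}$ as a subpath. Its uncovered set $U$ lies outside $V(P_{abs})$ and satisfies $|U|\le\xi n+\rho n\le\nu n$. A loose cycle has an even number of vertices and $n$ is even, so $|U|$ is even. By Lemma 12 we may replace $P_{abs}$ in $\mathcal C$ by a loose path on $V(P_{abs})\cup U$ with the same ends. This gives a loose Hamiltonian cycle of $H$. $\square$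

*Proof of Theorems 1 and 2.* Let $n$ be even and large, and let $H$ have no isolated vertices and $\delta_2^+(H)\ge\frac n2-1$. If E1 holds, apply Proposition 6; if E2 holds, Proposition 7; otherwise Proposition 16. In each case $H$ has a loose Hamiltonian cycle, or $n\equiv2\pmod4$ and $H\in\mathcal E_1(n)\cup\mathcal E_2(n)$. By Lemma 3 the members of these families have $\delta_2^+=\frac n2-1$ and no loose Hamiltonian cycle. This proves Theorem 2. If $\delta_2^+(H)\ge\frac n2$, then $H$ is in neither family, and Theorem 1 follows. $\blacksquare$
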